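# Generalized involution models for the groups $G(r,2,q,n)$

## 1. Symmetric monomial matrices and a model of $G(r,n)$

We want to write the sum of all irreducible characters of a finite group, each taken once, as a sum of characters induced from linear characters of subgroups, where the subgroups are the stabilizers of twisted involutions. For which groups in a certain family of monomial matrix groups, taken modulo scalars, can this be done? Section 2 states a proposed answer, and the rest of the talk shows that it is false. We begin with one group of the family for which the construction works at once.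

**Definition (model, GIM).** A *model* for a finite group $G$ is a set $\{\lambda_i:H_i\to\mathbb C\}$ of linear characters of subgroups with $\sum_i\mathrm{Ind}_{H_i}^G(\lambda_i)=\sum_{\psi\in\mathrm{Irr}(G)}\psi$. Let $\nu$ be an automorphism of $G$ with $\nu^2=1$. Then $G$ acts on
$$\mathcal I_{G,\nu}=\{\omega\in G:\omega^{-1}=\nu(\omega)\}\quad\text{by}\quad g:\omega\mapsto g\,\omega\,\nu(g)^{-1},$$
and $C_{G,\nu}(\omega)$ denotes the stabilizer of $\omega$. A model is a *generalized involution model (GIM) with respect to $\nu$* if each $H_i$ equals $C_{G,\nu}(\omega)$ for some $\omega\in\mathcal I_{G,\nu}$, with each orbit on $\mathcal I_{G,\nu}$ contributing exactly one subgroup. We say that $G$ *has a GIM* if it has one for some such $\nu$.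

**Examples.** For $S_3$ and $\nu=1$ there are two orbits, $\{1\}$ and the transpositions, with stabilizers $S_3$ and $\langle(12)\rangle$. The sign character of $S_3$, together with the character induced from the trivial character of $\langle (12)\rangle$, which is $1+\chi^{(2,1)}$, gives every irreducible once. For the cyclic group $\mathbb Z_r$ with $r>2$ even, $\nu=1$ gives two orbits with stabilizer the whole group, so only two linear characters: no model. With $\nu=$ inversion, every element lies in $\mathcal I_{G,\nu}$, the action is translation by $2g$, there are two orbits with stabilizer $\{0,\frac r2\}$, and the two characters of that stabilizer induce to the sum of the even-indexed and of the odd-indexed characters of $\mathbb Z_r$. This is a GIM.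

**Notation.** Let $r$ be even, $\zeta=\zeta_r=e^{2\pi i/r}$, and $\Gamma=\Gamma_n=G(r,n)$, the group of $n\times n$ matrices with exactly one nonzero entry in each row and column, each an $r$th root of unity. Write $ge_i=\zeta^{g_i}e_{\sigma(i)}$; the $g_i\in\mathbb Z_r$ are the *colors* of $g$, and $\Sigma(g)=\sum_ig_i\in\mathbb Z_r$ is a homomorphism. The color of a cycle of $g$ is the sum of its colors. For diagonal $y$,
$$(ygy^{-1})_i=g_i+y_{\sigma(i)}-y_i .\tag{1}$$
So we can push all the color of a cycle to one place, and the total color of a cycle is invariant. Hence two elements of $\Gamma$ are conjugate iff they have the same multiset of (length, color) of cycles. Diagonal matrices are written by their colors, e.g. $\mathrm{diag}(x,-x)$. Put $\tau=\begin{pmatrix}0&1\\1&0\end{pmatrix}$.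

We take $\nu=$ complex conjugation. Since $\bar\omega=(\omega^T)^{-1}$ for $\omega\in\Gamma$, the set $\mathcal I_{\Gamma,\nu}$ consists of the symmetric $\omega\in\Gamma$, with action $\omega\mapsto g\omega g^T$. For $n=1$ this is the second example above.

**Step 1: orbits and stabilizers.** This step finds the subgroups that a GIM of $\Gamma$ must use. A symmetric $\omega$ has an involution as underlying permutation, and the two colors on a 2-cycle are equal. Say that $\omega$ has *type* $(a,b,c)$ if it has $a$ diagonal entries of even color, $b$ of odd color, and $c$ 2-cycles; $a+b+2c=n$. Under diagonal $g$ a diagonal color changes by $2g_i$, and the common color of a 2-cycle on $\{i,l\}$ changes by $g_i+g_l$; permutation matrices just move positions. So the type is invariant, and every $\omega$ of type $(a,b,c)$ can be moved to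
$$\omega_{ab}=I_a\oplus\zeta I_b\oplus\tau^{\oplus c}.$$
The orbits are exactly the types.

Let $g$ fix $\omega_{ab}$. It permutes the diagonal positions and preserves the parity of the color there. The entry at $\sigma(i)$ of $g\omega_{ab}g^T$ is $\zeta^{2g_i}$ times the entry of $\omega_{ab}$ at $i$, and these two entries of $\omega_{ab}$ are equal, so $2g_i=0$. On the 2-cycles $g$ permutes the $2\times2$ blocks, with monomial entries $s$ satisfying $s\tau s^T=\tau$. If $u,v$ are the nonzero entries of $s$, then $s\tau s^T=uv\,\tau$, so the condition is $uv=1$. Hence the stabilizer of $\omega_{ab}$ is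
$$H_{ab}=B_a\times B_b\times(D\wr S_c),\qquad B_a=\{\pm1\}\wr S_a,\qquad D=\{\mathrm{diag}(x,-x)\tau^\epsilon\},\quad |D|=2r.$$
Define a linear character by
$$\lambda_{ab}(g_1,g_2,g_3)=\mathrm{sgn}(g_1)\,\mathrm{sgn}(g_2)\,\eta(g_2),\qquad \eta=(-1)^{\#\text{entries equal to }-1},$$
where $\mathrm{sgn}$ is the sign of the underlying permutation. Note $\lambda_{ab}(-1)=(-1)^b$.

**Proposition 1.** For $r$ even, $\displaystyle\sum_{a+b+2c=n}\mathrm{Ind}_{H_{ab}}^\Gamma\lambda_{ab}=\sum_{\chi\in\mathrm{Irr}(\Gamma)}\chi$. So $G(r,n)$ has a GIM with respect to complex conjugation.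

**Step 2: characters as polynomials.** This step turns induced characters into generating functions. Let $P_{m,z}$ ($m\ge1$, $z\in\mathbb Z_r$) be commuting variables of degree $m$, and let $P_g$ be the product of $P_{m,z}$ over the cycles (length $m$, color $z$) of $g$. For a class function $f$ on $\Gamma_l$ put
$$\mathrm{ch}(f)=\frac1{|\Gamma_l|}\sum_gf(g)P_g .$$
The coefficient of $P_g$ is $f(g)/|C_\Gamma(g)|$, so $\mathrm{ch}$ is injective. Insert $\mathrm{Ind}f(g)=\frac1{|H|}\sum_{x\in\Gamma}f^\circ(x^{-1}gx)$, where $f^\circ$ is $f$ extended by $0$, and use $P_{xhx^{-1}}=P_h$: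
$$\mathrm{ch}(\mathrm{Ind}_H^\Gamma f)=\frac1{|H|}\sum_{h\in H}f(h)P_h .\tag{2}$$
In particular $\mathrm{ch}$ is multiplicative for induction from $\Gamma_l\times\Gamma_{l'}$ to $\Gamma_{l+l'}$. Change variables by
$$p_m(i)=\frac1r\sum_z\zeta^{iz}P_{m,z}\quad(i\in\mathbb Z_r),\qquad P_{m,z}=\sum_i\zeta^{-iz}p_m(i).\tag{3}$$

**Step 3: the irreducible characters.** This step computes the right side of Proposition 1. For a partition $\lambda$ of $l$ let $\chi^\lambda$ also denote the inflation to $\Gamma_l$ of the irreducible character of $S_l$. For a fixed $m$-cycle, $r^{m-1}$ choices of colors give a prescribed cycle color, so summing $\zeta^{iz}P_{m,z}$ over all colorings gives $r^mp_m(i)$. Therefore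
$$\mathrm{ch}(\zeta^{i\Sigma}\chi^\lambda)=\frac1{l!}\sum_{\sigma\in S_l}\chi^\lambda(\sigma)\prod_{\text{cycles}}p_m(i)=s_\lambda[p(i)],$$
the Schur function with each power sum $p_m$ replaced by $p_m(i)$.

Now use the little group method for the abelian normal subgroup $\mathbb Z_r^n$ of $\Gamma=\mathbb Z_r^n\rtimes S_n$. A character of $\mathbb Z_r^n$ is $x\mapsto\zeta^{\sum i_tx_t}$; up to conjugation it is determined by the numbers $n_i$ of indices $t$ with $i_t=i$. Its stabilizer is then $\prod_i\Gamma_{n_i}$, and it extends to the stabilizer as $\boxtimes_i\zeta^{i\Sigma}$. So $\mathrm{Irr}(\Gamma)$ consists of the distinct characters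
$$\chi_\Lambda=\mathrm{Ind}_{\prod\Gamma_{|\lambda_i|}}^{\Gamma}\boxtimes_i\zeta^{i\Sigma}\chi^{\lambda_i},\qquad \Lambda=(\lambda_0,\dots,\lambda_{r-1}),\ \sum|\lambda_i|=n,\qquad \mathrm{ch}\,\chi_\Lambda=\prod_is_{\lambda_i}[p(i)].\tag{4}$$

**Step 4: sums over wreath products.** This step provides the one counting tool for the left side; it returns in Section 7. Let $K\le\Gamma_l$ and let $K\wr S_c\le\Gamma_{lc}$ act on $c$ blocks of size $l$. For $\kappa\in K$ write $[m;\kappa]\in K\wr S_m$ for the element moving block $t$ to block $t+1$ with entry $1$ for $t<m$, and block $m$ to block $1$ with entry $\kappa$.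

**Lemma 2.** Let $w$ be a function on $\bigsqcup_cK\wr S_c$ with values in the polynomials in the $P_{m,z}$, homogeneous of degree $lc$ on $K\wr S_c$. Suppose $w$ is multiplicative over the cycles of the block permutation (with value $1$ for $c=0$) and invariant under conjugation by the base group $K^c$ and by block permutations. Then
$$\sum_{c\ge0}\frac1{|K|^cc!}\sum_{h\in K\wr S_c}w(h)=\exp\sum_{m\ge1}\frac1m\cdot\frac1{|K|}\sum_{\kappa\in K}w([m;\kappa]).\tag{5}$$

*Proof.* Let $W_m$ be the sum of $w(h)$ over those $h\in K\wr S_m$ whose block permutation is an $m$-cycle. An element of $K\wr S_c$ is a set partition of the blocks together with one such "connected" element on each part. So the exponential formula says that the left side of (5) is $\exp\sum_mW_m/(|K|^mm!)$. To find $W_m$, fix an $m$-cycle $\pi$ and let $h$ have block permutation $\pi$ and entries $h_t$. Conjugation by $(k_t)\in K^m$ replaces $h_t$ by $k_{\pi(t)}h_tk_t^{-1}$. Start at a chosen block with $k=1$ and choose the other $k_t$ one after the other so that all entries but the last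 become $1$; the last becomes the product $\kappa$ of the entries along $\pi$. After relabeling blocks we have $[m;\kappa]$. Each $\kappa$ comes from $|K|^{m-1}$ elements $h$, and there are $(m-1)!$ cycles $\pi$. So
$$\frac{W_m}{|K|^mm!}=\frac{(m-1)!\,|K|^{m-1}}{|K|^m\,m!}\sum_\kappa w([m;\kappa])=\frac1m\cdot\frac1{|K|}\sum_\kappa w([m;\kappa]).\qquad\square$$

**Step 5: proof of Proposition 1.** Here we compare the two generating functions. Apply (5) with $w(h)=\lambda(h)P_h$ to each factor of $H_{ab}$, and sum over all $n$.

*Factors $B_a$, $B_b$* ($K=\{\pm1\}$, $l=1$). The element $[m;\pm1]$ is an $m$-cycle of color $0$ or $\frac r2$, and $\mathrm{sgn}=(-1)^{m-1}$. The exponents are $\sum_m\frac{(-1)^{m-1}}m\cdot\frac12(P_{m,0}\pm P_{m,r/2})$, with $+$ for $B_a$ and, because of $\eta$, $-$ for $B_b$. By (3) and $\zeta^{-ir/2}=(-1)^i$, $\frac12(P_{m,0}\pm P_{m,r/2})$ is the sum of $p_m(i)$ over even (resp. odd) $i$.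

*Factor $D\wr S_c$* ($l=2$). The element $[m;\mathrm{diag}(x,-x)]$ has two $m$-cycles of colors $x,-x$, and $[m;\mathrm{diag}(x,-x)\tau]$ is a $2m$-cycle of color $0$. By (3), $\sum_xP_{m,x}P_{m,-x}=r\sum_ip_m(i)^2$ and $P_{2m,0}=\sum_ip_{2m}(i)$, so the exponent is
$$\sum_m\frac1m\cdot\frac1{2r}\Big[\sum_xP_{m,x}P_{m,-x}+rP_{2m,0}\Big]=\sum_m\frac1{2m}\sum_i\big(p_m(i)^2+p_{2m}(i)\big).$$

Multiplying the three series, for each $i$ the even-$m$ terms $-\frac{p_m(i)}m$ cancel the terms $\frac{p_{2m}(i)}{2m}$, and we get
$$\prod_i\exp\Big[\sum_{m\text{ odd}}\frac{p_m(i)}m+\sum_m\frac{p_m(i)^2}{2m}\Big].$$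
The identity $\sum_\lambda s_\lambda=\prod_i(1-x_i)^{-1}\prod_{i<l}(1-x_ix_l)^{-1}$ (Macdonald, *Symmetric Functions and Hall Polynomials*, I.5, Ex. 4) has logarithm
$$\sum_m\frac{p_m}m+\sum_m\frac{p_m^2-p_{2m}}{2m}=\sum_{m\text{ odd}}\frac{p_m}m+\sum_m\frac{p_m^2}{2m}.$$
So our product is $\prod_i\sum_\lambda s_\lambda[p(i)]$, which by (4) is the sum of $\mathrm{ch}\,\chi_\Lambda$ over all $\Lambda$. Compare degree $n$ and use injectivity of $\mathrm{ch}$. $\square$

## 2. The groups $G(r,p,q,n)$ and a proposed criterion

For $p\mid r$ let $G(r,p,n)\subseteq G(r,n)$ be the subgroup of matrices whose product of nonzero entries is an $(r/p)$th root of unity, that is, $\Sigma(g)\equiv0\pmod p$. For $q\mid r$ let $C_q$ be the cyclic group of scalar matrices $\zeta_q^kI$. The generator $\zeta_qI$ has all colors $\frac rq$, so $C_q\subseteq G(r,p,n)$ exactly when $pq\mid rn$. For $p\mid r$, $q\mid r$, $pq\mid rn$ the *projective reflection group* is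
$$G(r,p,q,n)=G(r,p,n)/C_q .$$
Section 1 treated $p=q=1$. For a small genuine quotient, take $G(4,2,2,2)$. It has order $\frac{4^2\cdot2}{2\cdot2}=8$. It is generated by the images $u,v,t$ of $\mathrm{diag}(1,1)=iI$, $\mathrm{diag}(0,2)$ and $\tau$. Modulo $-I$ all three have square $1$ and all commute: $\tau$ takes $\mathrm{diag}(0,2)$ to $\mathrm{diag}(2,0)=-\mathrm{diag}(0,2)$. So $G(4,2,2,2)\cong(\mathbb Z_2)^3$.

**Definitions.** The group $G(r,p,q,n)$ is *self-dual* if $G(r,p,q,n)\cong G(r,q,p,n)$. It has *split representations* if some irreducible representation of $G(r,1,q,n)$ restricts to a reducible representation of $G(r,p,q,n)$. An *absolute involution* is an element $\omega$ with $\omega\bar\omega=1$, where the bar is entrywise complex conjugation; it is *antisymmetric* if some (equivalently every) representative matrix $g\in G(r,p,n)$ satisfies $g^T=-g$.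

It is known that $G(r,p,q,n)$ has no split representations and no antisymmetric absolute involutions if and only if either $\gcd(p,n)=1$ and $q$ or $n$ is odd, or $\gcd(p,n)=2$ and $r\equiv p\equiv q\equiv n\equiv2\pmod4$.

The problem comes from Fabrizio Caselli and Eric Marberg, "Isomorphisms, automorphisms, and generalized involution models", arXiv:1208.6336 (2012). Prove or disprove: apart from finitely many exceptional $(r,p,q,n)$, the group $G(r,p,q,n)$ has a GIM if and only if

- (i) the group has no split representations and no antisymmetric absolute involutions, or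
- (ii) the group is self-dual and $\gcd(p,n)\le2$.

For $p=q=1$ condition (i) holds, in accordance with Proposition 1. The answer to the problem is nevertheless negative.

**Theorem.** Let $n$ and $q$ be even, $q\mid r$, and $r/q$ even.

1. $G(r,2,q,n)$ has a GIM, with respect to complex conjugation.
2. If moreover $n\ge4$ and $\gcd(q,n)\ne2$, then $G(r,2,q,n)$ satisfies neither (i) nor (ii).

The parameters are admissible: $2\mid r$, and $2q\mid rn$ since $q\mid r$ and $2\mid n$. For $(r,p,q,n)=(8m,2,4,4)$ with $m\ge1$ we have $r/q=2m$ even and $\gcd(4,4)=4$, so both parts apply. All the groups $G(8m,2,4,4)$ have a GIM but satisfy neither (i) nor (ii), no finite set of exceptions covers these quadruples, and the "only if" direction is false. We claim nothing about the "if" direction and give no classification.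

**Proof of part 2.** Since $q$ and $r/q$ are even, $4\mid r$.

*(i) fails.* Write $n=2k$ and
$$j=\begin{pmatrix}0&1\\-1&0\end{pmatrix}\quad(je_1=-e_2,\ je_2=e_1),\qquad J=j^{\oplus k}.$$
Then $\Sigma(J)=k\cdot\frac r2$ is even, so $J\in G(r,2,n)$. Also $J^T=-J$, and $J\bar J=J^2=-I\in C_q$ because $q$ is even. So the image of $J$ is an antisymmetric absolute involution. (The criterion quoted above agrees: its first alternative needs $\gcd(2,n)=1$, its second needs $r\equiv2\pmod4$.)

*(ii) fails.* We compare centers, for $n\ge3$ and general $p$. Let $gC_q$ be central in $G(r,p,q,n)$. Its image in $S_n$ is central, hence trivial, so $g$ is diagonal. For a transposition matrix $s=(i\,l)$ we have $sgs^{-1}g^{-1}\in C_q$. This is a scalar matrix whose entries outside positions $i,l$ equal $1$; as $n\ge3$, it is $1$, and $g_i=g_l$. So $g$ is a scalar, and conversely scalars are central. The scalar $\zeta_r^cI$ lies in $G(r,p,n)$ iff $nc\equiv0\pmod p$, which leaves $r\gcd(p,n)/p$ scalars. Hence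
$$|Z(G(r,p,q,n))|=\frac{r\gcd(p,n)}{pq},\qquad |Z(G(r,q,p,n))|=\frac{r\gcd(q,n)}{pq}.$$
With $p=2$, self-duality would force $\gcd(q,n)=\gcd(2,n)=2$, contrary to assumption. $\square$

The rest of the talk proves part 1. From now on $n=2k$, $q$ and $r/q$ are even (so $4\mid r$), and
$$\delta=(-1)^\Sigma,\quad G_2=G(r,2,n)=\ker\delta,\quad d=\mathrm{diag}(1,0,\dots,0)\text{ (in colors)},\quad \Gamma=G_2\sqcup dG_2,\quad G=G_2/C_q,$$
with $\nu$ complex conjugation on $G$.

## 3. What changes: antisymmetric matrices and split orbits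

**Step 1: the twisted involutions of $G$.** This step finds the set that replaces the symmetric matrices. For $\omega\in G_2$, the coset $\omega C_q$ is in $\mathcal I_{G,\nu}$ iff $\omega\bar\omega=c\in C_q$, i.e. $\omega=c\,\omega^T$. Transposing gives $\omega=c^2\omega$, so $c=\pm1$; and $\pm1\in C_q$ because $q$ is even. Hence $\mathcal I_{G,\nu}=X/C_q$ with
$$X=\{\omega\in G_2:\omega^T=\pm\omega\},\qquad g:\omega\mapsto g\omega\bar g^{-1}=g\omega g^T.$$
A symmetric $\omega$ of type $(a,b,c)$ has $\Sigma(\omega)\equiv b\pmod2$, so it lies in $G_2$ iff $b$ is even, and then $a=n-b-2c$ is even. An antisymmetric $\omega$ has no diagonal entries; on each 2-cycle its colors are $y$ and $y+\frac r2$, so $\Sigma(\omega)$ is a sum of $k$ even terms $2y+\frac r2$, and all antisymmetric matrices lie in $G_2$. By permuting and rescaling they form one $\Gamma$-orbit, that of $J$.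

**Step 2: the stabilizer of $J$.** A $2\times2$ matrix $s$ satisfies $sjs^T=\det(s)\,j$. An element fixing $J$ permutes the blocks, with entries of determinant $1$, so the stabilizer in $\Gamma$ is
$$H_J=D'\wr S_k,\qquad D'=\{\mathrm{diag}(x,-x)j^\epsilon:\epsilon\in\{0,1\}\},\quad|D'|=2r.$$
Put $\theta(\mathrm{diag}(x,-x)j^\epsilon)=(-1)^x$. This is a linear character of $D'$: conjugation by $j$ sends $x$ to $-x$, and $j^2=-I=\mathrm{diag}(\frac r2,-\frac r2)$ has $(-1)^{r/2}=1=\theta(j)^2$. Let $\lambda_J$ be the product of $\theta$ over the block entries, trivial on $S_k$. Then $\lambda_J(-1)=1$.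

**Step 3: the stabilizers lie in $G_2$.** This step is what makes orbits split. Since $\frac r2$ is even, all elements of $B_a$ and $B_b$ (colors $0,\frac r2$), of $D\wr S_c$ and of $D'\wr S_k$ have even $\Sigma$. So $H_{ab}\le G_2$ and $H_J\le G_2$. Let $\omega$ be one of the representatives $\omega_{ab}$ ($a,b$ even) or $J$, with stabilizer $H$ and character $\lambda$ ($H_{ab},\lambda_{ab}$ or $H_J,\lambda_J$). As $[\Gamma:G_2]=2$ and $H\le G_2$, the $\Gamma$-orbit of $\omega$ is the union of exactly two $G_2$-orbits, those of $\omega$ and $d\omega d^T$.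

**Step 4: orbits and stabilizers modulo $C_q$.** This step identifies the subgroups that a GIM of $G$ must use. Let $Q=\langle\zeta_{2q}I\rangle$. Since $2q\mid r$ and $\Sigma(\zeta_{2q}I)=n\cdot\frac r{2q}$ is even, $Q\le G_2$. It is central in $\Gamma$, $|Q|=2q$, and $\{z^2:z\in Q\}=C_q$. For $z\in Q$ we have $z\omega z^T=z^2\omega$. So $G_2$-orbits on $X$ are stable under multiplication by $C_q$, and the $G$-orbits on $\mathcal I_{G,\nu}$ correspond to the $G_2$-orbits on $X$: two for each pair $(a,b)$ of even numbers with $a+b\le n$, and two for $J$. If $g\omega g^T\in C_q\omega$, write $g\omega g^T=z^2\omega$ with $z\in Q$; then $z^{-1}g\in H$. Hence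
$$C_{G,\nu}(\omega C_q)=HQ/C_q,\qquad C_{G,\nu}(d\omega d^TC_q)=d(HQ)d^{-1}/C_q.\tag{6}$$

Compared with Section 1, three things have changed. There is a new orbit, that of $J$; every orbit now comes in a pair $\{\omega,d\omega d^T\}$; and each stabilizer has grown from $H$ to $HQ$. On the character side, some irreducible characters of $\Gamma$ become reducible on $G_2$. The next result says that the first change accounts exactly for the last.

**Proposition 3.** $\displaystyle\mathrm{Ind}_{H_J}^\Gamma\lambda_J=\sum_{\chi\in\mathrm{Irr}(\Gamma),\ \chi\delta=\chi}\chi .$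

*Proof.* Apply (5) with $K=D'$, $l=2$, $w(h)=\lambda_J(h)P_h$. The element $[m;\mathrm{diag}(x,-x)]$ has two $m$-cycles of colors $x,-x$. Since $\mathrm{diag}(x,-x)j$ sends $e_1$ to $\zeta^{r/2-x}e_2$ and $e_2$ to $\zeta^xe_1$, the element $[m;\mathrm{diag}(x,-x)j]$ is a $2m$-cycle of color $\frac r2$. The exponent is
$$\sum_m\frac1m\cdot\frac1{2r}\sum_x(-1)^x\big[P_{m,x}P_{m,-x}+P_{2m,r/2}\big].$$
The second term drops out because $\sum_x(-1)^x=0$. For the first, use (3) and $(-1)^x=\zeta^{(r/2)x}$: the sum over $x$ of $\zeta^{(r/2-i+i')x}$ is $r$ if $i=i'+\frac r2$ and $0$ otherwise. So the exponent is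
$$\sum_m\frac1{2m}\sum_{i\in\mathbb Z_r}p_m(i)p_m(i+\tfrac r2)=\sum_m\frac1m\sum_{0\le i<r/2}p_m(i)\,p_m(i+\tfrac r2).$$
Cauchy's identity $\exp\sum_m\frac1mp_m(x)p_m(y)=\sum_\lambda s_\lambda(x)s_\lambda(y)$ turns its exponential into $\prod_{0\le i<r/2}\sum_\lambda s_\lambda[p(i)]\,s_\lambda[p(i+\frac r2)]$. By (4) this is the sum of $\mathrm{ch}\,\chi_\Lambda$ over the $\Lambda$ with $\lambda_i=\lambda_{i+r/2}$ for all $i$. Since $\delta=\zeta^{(r/2)\Sigma}$, tensoring with $\delta$ shifts the indices of $\Lambda$ by $\frac r2$, so these are exactly the $\chi_\Lambda$ with $\chi_\Lambda\delta=\chi_\Lambda$. $\square$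

## 4. Two extensions of each character, and a family of candidates

**Step 1: extending $\lambda$ from $H$ to $HQ$.** The stabilizers in (6) are $HQ/C_q$, so we need linear characters of $HQ$ that are trivial on $C_q$. A scalar $z$ fixes $\omega$ iff $z^2=1$, so $H\cap Q=\{\pm1\}$. We have $\lambda(-1)=1$: for $\lambda_{ab}$ because $b$ is even, and for $\lambda_J$ by Section 3. Let $\chi^\pm$ be the character of $Q$ with $\chi^\pm(\zeta_{2q})=\pm1$; these are exactly the characters of $Q$ trivial on $C_q=\{z^2: z\in Q\}$. As $-1=\zeta_{2q}^q$ with $q$ even, $\chi^\pm(-1)=1$. Hence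
$$\lambda^\pm(hz)=\lambda(h)\chi^\pm(z)\qquad(h\in H,\ z\in Q)$$
is a well-defined linear character of $HQ$, trivial on $C_q$. Put $A=\mathrm{Ind}_H^{G_2}\lambda$ and $A^\pm=\mathrm{Ind}_{HQ}^{G_2}\lambda^\pm$, and write $A_{ab}$, $A_J$, $A_{ab}^\pm$, $A_J^\pm$ when $\omega$ must be shown.

**Step 2: $A^\pm$ as parts of $A$.** This step lets us work with $A$ and pass to $A^\pm$ at the end. The same formula $hz\mapsto\lambda(h)\chi(z)$ extends $\lambda$ to $HQ$ for each of the $q$ characters $\chi$ of $Q$ with $\chi(-1)=1$; by Frobenius reciprocity and a degree count ($|HQ/H|=q$), $\mathrm{Ind}_H^{HQ}\lambda$ is the sum of these extensions. Since $Q$ is central in $G_2$, it acts by $\chi$ on the character induced from the extension with $\chi$. So $A^\pm$ is the $\chi^\pm$-isotypic part of $A$ for $Q$, that is,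
$$A^\pm(g)=\frac1{|Q|}\sum_{z\in Q}\chi^\pm(z)^{-1}A(zg),\tag{7}$$
and $A^++A^-$ is the $C_q$-fixed part of $A$.

**Step 3: twisting by $d$.** This step describes what to put on the orbit of $d\omega d^T$. For a class function $f$ on $G_2$ put
$$f^d(g)=f(d^{-1}gd),\qquad\Delta(f)=f-f^d.$$
Since $d^2\in G_2$, $(f^d)^d=f$ and $\Delta(f^d)=-\Delta(f)$. The character $(A^\pm)^d$ is induced from the linear character $y\mapsto\lambda^\pm(d^{-1}yd)$ of $d(HQ)d^{-1}$, i.e. from the stabilizer of $d\omega d^TC_q$.

A first thought is to use $\lambda^+$ everywhere: $A^+$ at $\omega$ and $(A^+)^d$ at $d\omega d^T$. This cannot work, because the image of $\zeta_{2q}I$ in $G$ is a nontrivial central element of order $2$ that would act trivially on every constituent, while some irreducible character of $G$ is $-1$ times its degree there. So we give each pair of orbits one $\lambda^+$ and one $\lambda^-$. For each representative choose a sign $\varepsilon(\omega)$ and set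
$$M_\varepsilon=\sum_{\varepsilon(\omega)=1}\big(A^++(A^-)^d\big)+\sum_{\varepsilon(\omega)=-1}\big((A^+)^d+A^-\big).$$
By (6) and Step 3, every $M_\varepsilon$ is a sum of characters of $G$ induced from linear characters of the groups $C_{G,\nu}(\cdot)$, one for each orbit on $\mathcal I_{G,\nu}$.

**Proposition 4.** For every choice of signs, $M_\varepsilon+M_\varepsilon^d=2\sum_{\psi\in\mathrm{Irr}(G)}\psi$.

*Proof.* For either sign, a pair contributes $A^++A^-+(A^++A^-)^d$ to $M_\varepsilon+M_\varepsilon^d$. This is the $C_q$-fixed part of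
$$A+A^d=\mathrm{Res}_{G_2}\mathrm{Ind}_{G_2}^\Gamma A=\mathrm{Res}_{G_2}\mathrm{Ind}_H^\Gamma\lambda .$$
We sum over all $\omega$. For types with $b$ odd, the central element $-1\in C_q\cap H_{ab}$ acts on $\mathrm{Ind}_{H_{ab}}^\Gamma\lambda_{ab}$ by $\lambda_{ab}(-1)=-1$, so the $C_q$-fixed part is $0$; and $b$ even forces $a$ even. So the types with $a,b$ even give the $C_q$-fixed part of the whole sum in Proposition 1. With Proposition 3 for $J$,
$$M_\varepsilon+M_\varepsilon^d=\mathrm{Res}_{G_2}\sum_{\chi\in\mathrm{Irr}(\Gamma/C_q)}\chi\;+\;\mathrm{Res}_{G_2}\sum_{\chi\in\mathrm{Irr}(\Gamma/C_q),\ \chi\delta=\chi}\chi .$$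
Now $G=G_2/C_q$ has index $2$ in $\Gamma/C_q$ and is the kernel of $\delta$. By Clifford theory, a pair $\{\chi,\chi\delta\}$ with $\chi\ne\chi\delta$ has a common irreducible restriction $\psi$, and contributes $2\psi$, all from the first sum. A character $\chi=\chi\delta$ restricts to $\psi+\psi'$ with $\psi\ne\psi'$ irreducible, and contributes $2(\psi+\psi')$, once from each sum. Every irreducible character of $G$ arises exactly once in this way. $\square$

So $M_\varepsilon$ is a model if and only if $M_\varepsilon=M_\varepsilon^d$, i.e. $\Delta(M_\varepsilon)=0$. Using $\Delta(f^d)=-\Delta(f)$,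
$$\Delta(M_\varepsilon)=\sum_\omega\varepsilon(\omega)\big[\Delta(A^+)-\Delta(A^-)\big].\tag{8}$$
Everything now depends on the signs.

## 5. The signs for $G(4,2,2,2)$, by hand

Take $r=4$, $q=2$, $n=2$, so $G=\langle u,v,t\rangle\cong(\mathbb Z_2)^3$ as in Section 2 and $Q=\langle iI\rangle$. Complex conjugation is trivial on $G$ (it sends $iI$ to $-iI$, which is the same element). So all $8$ elements are twisted involutions, each is an orbit with stabilizer $G$, and a GIM lists the $8$ linear characters once each. The representatives are $J$, $\omega_{20},\omega_{02},\omega_{00}$. Each $H$ has order $8$, so $HQ$ has order $16$ and is $G_2$.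

We compute the values on $(u,v,t)$. By definition $\lambda^\pm(u)=\pm1$.

- For $\omega_{20}$: $v\mapsto1$, $t\mapsto\mathrm{sgn}=-1$.
- For $\omega_{02}$: $v\mapsto\eta=-1$, $t\mapsto-1$.
- For $\omega_{00}$: $t\mapsto1$, and $\mathrm{diag}(1,-1)$, whose image is $uv$, $\mapsto1$; so $v\mapsto\pm1$.
- For $J$: $uv\mapsto\theta(\mathrm{diag}(1,-1))=-1$, so $v\mapsto\mp1$; and $j=\mathrm{diag}(0,2)\tau$, with image $vt$, $\mapsto1$, so $t\mapsto\mp1$.

Finally $d^{-1}\tau d=\mathrm{diag}(-1,1)\tau$ has image $uvt$, so twisting by $d$ keeps the values at $u,v$ and multiplies the value at $t$ by the value at $uv$. This gives the table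

| | $A^+$ | $(A^+)^d$ | $A^-$ | $(A^-)^d$ |
|---|---|---|---|---|
| $J$ | $(+,-,-)$ | $(+,-,+)$ | $(-,+,+)$ | $(-,+,-)$ |
| $\omega_{20}$ | $(+,+,-)$ | $(+,+,-)$ | $(-,+,-)$ | $(-,+,+)$ |
| $\omega_{02}$ | $(+,-,-)$ | $(+,-,+)$ | $(-,-,-)$ | $(-,-,-)$ |
| $\omega_{00}$ | $(+,+,+)$ | $(+,+,+)$ | $(-,-,+)$ | $(-,-,+)$ |

A row with $\varepsilon=1$ uses columns 1 and 4; a row with $\varepsilon=-1$ uses columns 2 and 3. The uniform choice $\varepsilon=1$ fails: $(+,-,-)$ then comes from both $J$ and $\omega_{02}$, and $(+,-,+)$ is missing. If $\varepsilon(J)=1$, we are forced to take $\varepsilon(\omega_{02})=-1$ and $\varepsilon(\omega_{20})=1$ (otherwise $(-,+,-)$ is repeated), while $\varepsilon(\omega_{00})$ is free. With these signs all eight characters occur once. The types with $a/2$ odd and with $a/2$ even behave differently. In terms of $\Delta$, the table says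
$$\Delta(A_J^\pm)=\Delta(A_{00}^\pm)-\Delta(A_{20}^\pm)+\Delta(A_{02}^\pm).$$
In general we need a linear relation with coefficients $\pm1$ among all the $\Delta(A)$. To find and prove it, we must compute $\Delta(A)$.

## 6. Classes that split, and a sign that labels the halves

$\Delta(f)$ compares $f$ on the $G_2$-classes of $g$ and $d^{-1}gd$. It can be nonzero only where a $\Gamma$-class splits into two $G_2$-classes, and the characteristic $\mathrm{ch}$ cannot see the two halves apart. This section supplies a sign that can.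

**Definition.** Call $g\in\Gamma$ *even* if all its cycles have even length and even color. This is invariant under conjugation, and even elements lie in $G_2$. For even $g$ let
$$\kappa(g)=\prod_{\text{cycles}}(-1)^{\text{sum of the colors at alternate positions}}.$$
The two choices of alternate positions on a cycle agree because the total color of the cycle is even.

**Example.** For $n=2$, $\tau$ has colors $0,0$ and $\kappa(\tau)=1$. Its conjugate $d\tau d^{-1}=\mathrm{diag}(1,-1)\tau$ has colors $-1,1$ and $\kappa=-1$.

The sign $\kappa$ is multiplicative over cycles. By (1), conjugation by a diagonal $y$ adds $y_{\sigma(i)}-y_i$ to the color at $i$; over alternate positions of a cycle this adds, modulo $2$, the sum of all $y_i$ over that cycle. Over all cycles the total is $\Sigma(y)$. Conjugation by permutation matrices does not change $\kappa$. Hence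
$$\kappa(xgx^{-1})=(-1)^{\Sigma(x)}\kappa(g)\qquad(x\in\Gamma,\ g\text{ even}).\tag{9}$$

**Lemma 5.** Let $H\le G_2$, let $\lambda$ be a linear character of $H$, $A=\mathrm{Ind}_H^{G_2}\lambda$, and
$$F(A)=\frac1{|H|}\sum_{h\in H\text{ even}}\kappa(h)\lambda(h)P_h .$$
Then $\Delta(A)(g)=0$ if $g\in G_2$ is not even. If $g$ is even, then $\Delta(A)(g)$ is $\kappa(g)\,|C_\Gamma(g)|$ times the coefficient of $P_g$ in $F(A)$. Consequently any linear relation among such $F$'s implies the same relation among the $\Delta$'s.

*Proof.* Let $\lambda^\circ$ be $\lambda$ extended by $0$. Then $A(g)=\frac1{|H|}\sum_{x\in G_2}\lambda^\circ(x^{-1}gx)$, and $A^d(g)$ is the same sum over $x\in dG_2$. As $\Gamma=G_2\sqcup dG_2$,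
$$\Delta(A)(g)=\frac1{|H|}\sum_{x\in\Gamma}(-1)^{\Sigma(x)}\lambda^\circ(x^{-1}gx).$$

Suppose $g$ is not even. Then $C_\Gamma(g)$ contains some $y$ with $\Sigma(y)$ odd. If $g$ has a cycle of odd length, take the scalar $\zeta$ on its support and $1$ elsewhere. If $g$ has a cycle of odd color, take $g$ on its support and $1$ elsewhere. Replacing $x$ by $yx$ does not change $x^{-1}gx$ but changes the sign, so the sum equals its negative and is $0$.

Suppose $g$ is even. By (9), $(-1)^{\Sigma(x)}=\kappa(g)\,\kappa(x^{-1}gx)$. Each $h\in H$ conjugate to $g$ in $\Gamma$ equals $x^{-1}gx$ for exactly $|C_\Gamma(g)|$ elements $x$. So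
$$\Delta(A)(g)=\kappa(g)\,|C_\Gamma(g)|\cdot\frac1{|H|}\sum_{h\in H,\ h\sim g}\kappa(h)\lambda(h),$$
and $h\sim g$ iff $P_h=P_g$. $\square$

## 7. The relation between $J$ and the symmetric types

**Proposition 6.** $\displaystyle\Delta(A_J)=\sum_{a,b\text{ even}}(-1)^{a/2}\Delta(A_{ab})$, the sum over even $a,b\ge 0$ with $a+b\le n$.

By Lemma 5 it suffices to prove
$$F(A_J)=\sum_{a,b\text{ even}}(-1)^{a/2}F(A_{ab}).\tag{10}$$

**Step 1: the exponential formula applies.** We use (5) for the groups $\{\pm1\}\wr S_a$, $\{\pm1\}\wr S_b$, $D\wr S_c$, $D'\wr S_k$ with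
$$w(h)=\kappa(h)\lambda(h)P_h\ \text{ for even }h,\qquad w(h)=0\ \text{ otherwise.}$$
Evenness, $\kappa$, $\lambda$ and $P$ are multiplicative over block cycles, so $w$ is. Under conjugation by the base group and by block permutations, $P_h$, $\lambda$ and evenness are invariant, and so is $\kappa$ by (9), because all elements of these groups have even $\Sigma$. An element of $H_{ab}$ is even iff its three components are, and $\kappa,\lambda,P$ are multiplicative, so $F(A_{ab})$ is the product of the contributions of its three factors. Put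
$$U_m=\tfrac12(P_{2m,0}+P_{2m,r/2}),\quad V_m=\tfrac12(P_{2m,0}-P_{2m,r/2}),\quad S_l=\sum_{x\text{ even}}P_{2l,x}P_{2l,-x}.$$

**Step 2: the factors $B_a$, $B_b$.** We compute their generating series. The element $[m;\pm1]$ is an $m$-cycle with colors $0,\dots,0,z$, $z\in\{0,\frac r2\}$, all even. It is even iff $m$ is even, and then $\kappa=1$ and $\mathrm{sgn}=-1$. Writing $2m$ for the even length, the series summed over $a$, resp. $b$, are
$$\exp\Big(-\sum_m\frac{U_m}{2m}\Big),\qquad\exp\Big(-\sum_m\frac{V_m}{2m}\Big);$$
the sign in $V_m$ comes from $\eta$. These have only terms of even degree, so only even $a,b$ occur.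

**Step 3: the factor $D\wr S_c$.** Two kinds of $[m;\cdot]$ must be evaluated.

The element $[m;\mathrm{diag}(x,-x)]$ has two $m$-cycles, with colors $0^{m-1},x$ and $0^{m-1},-x$. It is even iff $m$ and $x$ are even, and then $\kappa=1$. With $m=2l$ the contribution to the exponent is $\sum_l\frac1{2l}\cdot\frac1{2r}S_l=\sum_l\frac{S_l}{4lr}$.

The element $[m;\mathrm{diag}(x,-x)\tau]$ is a $2m$-cycle with colors $0^{m-1},-x,0^{m-1},x$ and total $0$; it is always even. The colors $-x$ and $x$ sit at positions $m$ and $2m$. For $m$ odd these positions have different parity, so $\kappa=(-1)^x$, and the sum over $x\in\mathbb Z_r$ vanishes. For $m=2l$ they have the same parity, so $\kappa=1$, and the contribution is $\frac1{2l}\cdot\frac1{2r}\cdot rP_{4l,0}=\frac{P_{4l,0}}{4l}$.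

So the series of this factor is $\exp\sum_l\big(\frac{S_l}{4lr}+\frac{P_{4l,0}}{4l}\big)$.

**Step 4: the group $H_J=D'\wr S_k$.** This step computes the left side of (10). For $[m;\mathrm{diag}(x,-x)]$ everything is as in Step 3; $x$ is even, so $\theta=1$, and the contribution is $\sum_l\frac{S_l}{4lr}$.

The element $[m;\mathrm{diag}(x,-x)j]$ is a $2m$-cycle with colors $0^{m-1},\frac r2-x,0^{m-1},x$. The total $\frac r2$ is even, so it is always even, and $\theta=(-1)^x$. For $m$ even the two colors are at positions of equal parity, so $\kappa=(-1)^{r/2}=1$, and $\sum_x(-1)^x=0$ kills the term. For $m$ odd, $\kappa=(-1)^x$, so $\kappa\theta=1$, and the contribution is $\frac1m\cdot\frac1{2r}\cdot rP_{2m,r/2}=\frac{P_{2m,r/2}}{2m}$.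

So the generating function of the $F(A_J)$ over all $k\ge0$ is
$$\exp\Big(\sum_l\frac{S_l}{4lr}+\sum_{m\text{ odd}}\frac{P_{2m,r/2}}{2m}\Big).\tag{11}$$

**Step 5: comparison.** This step shows where the weight $(-1)^{a/2}$ comes from. Without a weight, the three factors of $H_{ab}$ give the exponent
$$\sum_l\frac{S_l}{4lr}+\sum_l\frac{P_{4l,0}}{4l}-\sum_m\frac{U_m+V_m}{2m},$$
and $U_m+V_m=P_{2m,0}$, so the odd $m$ leave the wrong variable $P_{2m,0}$. To get $P_{2m,r/2}=U_m-V_m$ we must change the sign of $U_m$ for odd $m$ only. Inserting $(-1)^{a/2}$ does this: it multiplies the degree-$a$ part of the $B_a$-series by $(-1)^{a/2}$, i.e. replaces $U_m$, of degree $2m$, by $(-1)^mU_m$. The generating function of the right side of (10) is therefore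
$$\exp\Big(\sum_l\frac{S_l}{4lr}+\sum_l\frac{P_{4l,0}}{4l}-\sum_m\frac{(-1)^mU_m+V_m}{2m}\Big).$$
For $m=2l$, $U_m+V_m=P_{4l,0}$, and $-\frac{P_{4l,0}}{4l}$ cancels $\frac{P_{4l,0}}{4l}$. For $m$ odd, $-(-U_m+V_m)=P_{2m,r/2}$ leaves $+\frac{P_{2m,r/2}}{2m}$. The result is (11). The parts of degree $n$ give (10). $\square$

**Check in low degree.** For $n=2$: $F(A_J)=\frac12P_{2,r/2}$, $F(A_{00})=0$, $F(A_{20})=-\frac12U_1$, $F(A_{02})=-\frac12V_1$, and indeed $\frac12P_{2,r/2}=\frac12U_1-\frac12V_1$; this is the relation read off in Section 5. For $n=4$: $F(A_{20})=F(A_{02})=0$, and the types $(0,0),(2,2),(4,0),(0,4)$ contribute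
$$\frac{S_1}{4r}+\frac{P_{4,0}}4\;-\;\frac{U_1V_1}4\;+\;\Big(-\frac{U_2}4+\frac{U_1^2}8\Big)+\Big(-\frac{V_2}4+\frac{V_1^2}8\Big)=\frac{S_1}{4r}+\frac{(U_1-V_1)^2}8=\frac{S_1}{4r}+\frac{P_{2,r/2}^2}8,$$
which is the degree-4 part of (11).

## 8. The generalized involution model of $G(r,2,q,n)$

**Step 1: passing to the $\pm$ parts.** Formula (8) involves $A^\pm$, not $A$. The projection in (7), $f\mapsto\frac1{|Q|}\sum_{z\in Q}\chi^\pm(z)^{-1}f(z\,\cdot)$, is linear, and it commutes with $f\mapsto f^d$ because $Q$ is central in $\Gamma$. Applying it to Proposition 6,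
$$\Delta(A_J^\pm)=\sum_{a,b\text{ even}}(-1)^{a/2}\Delta(A_{ab}^\pm).\tag{12}$$

**Step 2: choosing the signs.** Now we make (8) vanish. Take $\varepsilon(J)=1$ and $\varepsilon(\omega_{ab})=-(-1)^{a/2}$, so that
$$M=M_\varepsilon=\big(A_J^++(A_J^-)^d\big)+\sum_{\substack{a,b\text{ even}\\a/2\text{ odd}}}\big(A_{ab}^++(A_{ab}^-)^d\big)+\sum_{\substack{a,b\text{ even}\\a/2\text{ even}}}\big((A_{ab}^+)^d+A_{ab}^-\big).$$
By (8) and (12),
$$\Delta(M)=\big[\Delta(A_J^+)-\Delta(A_J^-)\big]-\sum_{a,b\text{ even}}(-1)^{a/2}\big[\Delta(A_{ab}^+)-\Delta(A_{ab}^-)\big]=0,$$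
so $M=M^d$.

**Step 3: part 1 of the Theorem.** By Proposition 4, $2M=M+M^d=2\sum_{\psi\in\mathrm{Irr}(G)}\psi$, hence
$$M=\sum_{\psi\in\mathrm{Irr}(G)}\psi .$$
By construction $M$ is a sum of characters induced from linear characters of the stabilizers (6), one for each orbit of $G$ on $\mathcal I_{G,\nu}$. (Since $\lambda^\pm$ is trivial on $C_q$, inducing from $HQ/C_q$ to $G$ and inflating to $G_2$ is the same as inducing $\lambda^\pm$ from $HQ$ to $G_2$; likewise for the conjugates by $d$.) So $G(r,2,q,n)$ has a GIM with respect to complex conjugation. With the proof of part 2 in Section 2, the Theorem is proved. $\blacksquare$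

In particular each of the infinitely many groups $G(8m,2,4,4)$, $m\ge1$, has a generalized involution model, although it has an antisymmetric absolute involution, so that (i) fails, and is not self-dual, so that (ii) fails. The proposed equivalence is false, whatever finite set of exceptions is allowed.
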